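# Convex bodies disjoint modulo a lattice, and what a dilation of the lattice does to them

## Lattices, convex bodies and disjointness modulo a lattice

**Definition 1 (lattice).** A lattice $\Lambda\subseteq\mathbb R^d$ is the set of all integer combinations of some basis of $\mathbb R^d$ (so our lattices have full rank). Its covolume is the absolute value of the determinant of such a basis, which is the volume of the torus $\mathbb R^d/\Lambda$. For real $t>0$ we write $t\Lambda=\{tx:x\in\Lambda\}$, again a lattice.

*Example.* $\mathbb Z^d$ has covolume $1$. A lattice that will be used later is $\mathbb Zc+\mathbb Zg\subset\mathbb Z^2$ with $c=(8,4)$, $g=(-1,-5)$. Its covolume is $|8\cdot(-5)-4\cdot(-1)|=36$. Note that $\frac32\mathbb Z=\{\dots,-\frac32,0,\frac32,3,\dots\}$ is sparser than $\mathbb Z$ but is not contained in it.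

**Definition 2 (convex body).** A convex body in $\mathbb R^d$ is a compact convex subset of $\mathbb R^d$, always taken nonempty here. It need not be symmetric and need not contain the origin in its interior. It is $d$-dimensional if it has nonempty interior.

*Example.* $[0,5]\times[0,\frac13]$ is a $2$-dimensional convex body in $\mathbb R^2$. The segment $[0,5]\times\{0\}$ is a convex body in $\mathbb R^2$ that is not $2$-dimensional.

**Definition 3 (difference set, disjointness modulo a lattice).** For $A,B\subseteq\mathbb R^d$ put $A-B=\{x-y:x\in A,\ y\in B\}$. We say that $A$ and $B$ are disjoint modulo $\Lambda$ if $(A-B)\cap\Lambda=\varnothing$.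

The name is justified because $x-y=\lambda\in\Lambda$ with $x\in A$, $y\in B$ says exactly that $x\in A\cap(B+\lambda)$. So $(A-B)\cap\Lambda=\varnothing$ means that $A$ is disjoint from every translate $B+\lambda$, or equivalently that the images of $A$ and $B$ in the torus $\mathbb R^d/\Lambda$ are disjoint. The condition is symmetric in $A$ and $B$, since $B-A=-(A-B)$.

*Example.* For intervals, $[a,b]-[a',b']=[a-b',b-a']$. So $[\frac32,\frac{17}{10}]-[0,\frac15]=[\frac{13}{10},\frac{17}{10}]$, and the two intervals are disjoint modulo $\mathbb Z$, but not modulo $\frac32\mathbb Z$.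

**Definition 4 (admissible family).** Let $\Lambda$ be a lattice in $\mathbb R^d$. The bodies $K_1,\dots,K_n$ are admissible (for $\Lambda$) if they are $d$-dimensional convex bodies with $(K_i-K_j)\cap\Lambda=\varnothing$ for all $i\ne j$.

*Example.* Let $K_1=[0,5]\times[0,\frac13]$, $K_2=[0,5]\times[\frac12,\frac56]$ and $\Lambda=\mathbb Z^2$. Then $K_1-K_2=[-5,5]\times[-\frac56,-\frac16]$ contains no integer point, so the family is admissible. Nothing is required for $i=j$: here $K_1$ overlaps its own translate $K_1+(1,0)$. Bodies may be long.

**Definition 5 (the assertion at $t$).** Given $K_1,\dots,K_n$, $\Lambda$ and a real $t\ge1$, the assertion at $t$ is the statement that there are $v_1,\dots,v_n\in\Lambda$ such that the translates $K_i'=K_i+v_i$ satisfy $(K_i'-K_j')\cap t\Lambda=\varnothing$ for all $i\neq j$.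

*Example.* Take $K_1=[0,\frac15]$, $K_2=[\frac32,\frac{17}{10}]$, $\Lambda=\mathbb Z$, $t=\frac32$. The choice $v_1=v_2=0$ fails, as we just saw. The choice $v_1=0$, $v_2=-1$ gives $K_2'-K_1'=[\frac3{10},\frac7{10}]$, which misses $t\mathbb Z$ for every $t\ge1$.

Here is the question, which comes from Romanos-Diogenes Malikiosis, "Lattice-point enumerators of ellipsoids", arXiv:1202.3876 (2012). Suppose convex bodies are disjoint modulo $\Lambda$. Now dilate the lattice by $t\ge1$, where $t$ need not be an integer. The torus $\mathbb R^d/t\Lambda$ has more room, but the bodies may be moved only by vectors of the old lattice $\Lambda$. *Does the assertion at $t$ hold for every admissible family and every real $t\ge1$?*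

The answer is no. The precise statements are these.

**Theorem 1.** Let $t=p/q>1$ be rational and not an integer, with $\gcd(p,q)=1$ and $q\ge2$. For every $d\ge3$, every lattice in $\mathbb R^d$ and every $n\ge p^3+1$ there are $n$ admissible bodies for which the assertion fails at $t$.

**Theorem 2.** There is $q_0$ such that for every integer $q\ge q_0$, every $d\ge2$, every lattice in $\mathbb R^d$ and every $n\ge8$ there are $n$ admissible bodies for which the assertion fails at $t=1+1/q$.

**Theorem 3.** For admissible bodies, the assertion at $t\ge 1$ holds if (a) $t\in\mathbb Z$; or (b) $t$ is irrational; or (c) $d=1$; or (d) $n\le2$. In (c) and (d) the $v_i$ can be chosen independently of $t$.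

For instance, Theorem 1 gives failure for $d=3$, $t=\frac32$, $n=28$. Two consequences follow at once. First, the assertion holds for all $n$, all $t\ge 1$ and all admissible bodies in $\mathbb R^d$ if and only if $d=1$: use Theorem 3(c) for $d=1$ and Theorem 2 for $d\ge2$. Second, for fixed $d\ge3$ and $t\ge1$, the assertion holds for all $n$ and all admissible bodies if and only if $t$ is an integer or irrational: use Theorem 3(a), (b) in one direction and Theorem 1 in the other. The arguments below do not settle, for $d=2$, exactly which rational $t$ fail, nor the least $n\ge3$ for which failure occurs.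

## Integer dilations, the line, and two bodies

We begin with the cases that can be done by hand: parts (a), (c), (d) of Theorem 3.

**Part (a): $t$ an integer.** Then $t\Lambda\subseteq\Lambda$, so $v_i=0$ works.

**Part (c): $d=1$.** The aim is to push all the intervals into one period. By scaling, let $\Lambda=\mathbb Z$. If $n=1$ there is nothing to prove, so let $n\ge2$. Let $\alpha$ be the left endpoint of $K_1$, put $v_1=0$, and for $i\ge 2$ choose $v_i\in\mathbb Z$ such that the left endpoint of $K_i'=K_i+v_i$ lies in $[\alpha,\alpha+1)$. Translating by elements of $\mathbb Z$ does not affect disjointness modulo $\mathbb Z$.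

Suppose that for some $i\ne1$ the right endpoint of $K_i'$ is at least $\alpha+1$. Then $\alpha+1\in K_i'$, and also $\alpha+1\in K_1+1$, so $K_i'$ and $K_1$ are not disjoint modulo $\mathbb Z$, a contradiction. Suppose that $K_1$ has length at least $1$. Then $K_1+\mathbb Z=\mathbb R$ meets $K_2$, again a contradiction. So all $K_i'$ lie in $[\alpha,\alpha+1)$, and they are pairwise disjoint. Hence $K_i'-K_j'\subset(-1,1)\setminus\{0\}$ for $i\ne j$, and this set misses $t\mathbb Z$ for every $t\ge1$. The $v_i$ did not depend on $t$.

**Part (d): $n\le2$.** For $n=1$ there is no condition. Let $n=2$ and $D=K_1-K_2$, a compact convex set with nonempty interior and $D\cap\Lambda=\varnothing$. The aim is to find the first lattice point that an inflation of $D$ hits, and to use it as translation vector. Fix $x_0\in D$ and put $D_s=x_0+s(D-x_0)$ for $s\ge1$. Since $D-x_0$ is convex and contains $0$, the sets $D_s$ increase with $s$. Since $D$ contains a ball, $D_s$ contains arbitrarily large balls as $s$ grows, hence meets $\Lambda$ for some $s=s_1$. Only finitely many lattice points lie in the compact set $D_{s_1}$. For each of them,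 $\ell$ say, the set of $s\in[1,s_1]$ with $\ell\in D_s$ is closed, because the condition reads $(\ell-x_0)/s\in D-x_0$. So there is a least $s^*\geq 1$ with $D_{s^*}\cap\Lambda\ne\varnothing$, and $s^*>1$ because $D_1=D$ misses $\Lambda$.

Pick $\ell\in D_{s^*}\cap\Lambda$ and write $\ell=x_0+s^*(d_0-x_0)$ with $d_0\in D$. For $y\in D$ and $t\ge1$,
$$\tfrac1t y+\big(1-\tfrac1t\big)\ell=x_0+\tfrac1t(y-x_0)+\big(1-\tfrac1t\big)s^*(d_0-x_0)\in D_{s''},\qquad s''=\tfrac1t+\big(1-\tfrac1t\big)s^* ,$$
where membership holds because a combination of two points of the convex set $D-x_0$ with nonnegative coefficients of sum $s''$ lies in $s''(D-x_0)$. Since $s^*>1$ and $\frac1t>0$, we have $1\le s''<s^*$, so $D_{s''}$ misses $\Lambda$. Thus $\frac1t(D-\ell)+\ell$ misses $\Lambda$. As $\ell\in\Lambda$, also $\frac1t(D-\ell)$ misses $\Lambda$, that is, $D-\ell$ misses $t\Lambda$. Take $v_1=-\ell$, $v_2=0$: then $K_1'-K_2'=D-\ell$, and $K_2'-K_1'$ is its negative. The vector $\ell$ did not depend on $t$.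

## Shrinking each body into itself: irrational $t$, and where rational $t$ resists

A natural general approach is to rescale. The condition $(K_i'-K_j')\cap t\Lambda=\varnothing$ says that the shrunken sets $\frac1tK_i'$ and $\frac1tK'_j$ are disjoint modulo $\Lambda$. We know that the $K_i$ are disjoint modulo $\Lambda$. So it would be enough to place a $\Lambda$-translate of $\frac1tK'_i$ inside $K_i$. By convexity, for each $x_i\in K_i$,
$$\tfrac1tK_i+\big(1-\tfrac1t\big)x_i\subseteq K_i. \tag{1}$$
So we would like $v_i,w_i\in\Lambda$ with $\frac1tv_i+w_i$ equal, or close, to $(1-\frac1t)x_i$.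

**Theorem 3(b): $t$ irrational.** After a linear change of coordinates, $\Lambda=\mathbb Z^d$. Let $B$ be the closed unit ball. Each $K_i-K_j$ is compact and misses the closed set $\Lambda$, so there is $\varepsilon>0$ with $\operatorname{dist}(K_i-K_j,\Lambda)>2\varepsilon$ for all $i\ne j$. Fix $x_i\in K_i$. Since $\frac1t$ is irrational, the numbers $\frac at+b$ with $a,b\in\mathbb Z$ are dense in $\mathbb R$ (Kronecker). Applying this in each coordinate, $\{\frac1tv+w:v,w\in\mathbb Z^d\}$ is dense in $\mathbb R^d$. So there are $v_i,w_i\in\Lambda$ with
$$\big|\tfrac1tv_i+w_i-(1-\tfrac1t)x_i\big|<\varepsilon .$$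
By (1), $\frac1t(K_i+v_i)+w_i\subseteq K_i+\varepsilon B$. If $t\lambda\in K_i'-K_j'$ with $\lambda\in\Lambda$ and $i\ne j$, then
$$\lambda+w_i-w_j\in\big(\tfrac1tK_i'+w_i\big)-\big(\tfrac1tK_j'+w_j\big)\subseteq K_i-K_j+2\varepsilon B,$$
so a lattice point is within $2\varepsilon$ of $K_i-K_j$, a contradiction. This completes the proof of Theorem 3.

**Where this stops for rational $t$.** Let $t=p/q$ in lowest terms, $q\geq 2$. Now $\frac1tv+w=\frac1p(qv+pw)$, and since $\gcd(p,q)=1$ the vectors $qv+pw$ run exactly through $\Lambda$. So $\frac1tv+w$ takes only the values in the discrete set $\frac1p\Lambda$, and density is lost. Equality $\frac1tv_i+w_i=(1-\frac1t)x_i=\frac{p-q}px_i$ is possible exactly when $(p-q)x_i\in\Lambda$. For $t=1+\frac1q$ we have $p-q=1$, so $K_i$ would have to contain a lattice point. Two bodies of an admissible family cannot both contain one, as their difference would then be a lattice point. So for $t=1+\frac1q$ exact shrinking can serve at most one of the bodies.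

The same discreteness can be turned into a weapon. Since $p\Lambda=t(q\Lambda)\subset t\Lambda$, the vectors $v_i$ matter only modulo $p\Lambda$, and there are only $p^d$ classes.

## Changing dimension, number and lattice, and thickening

Before the counterexamples we collect reductions, so that later we may work in the smallest dimension, with the fewest bodies, with a convenient lattice, and even with flat sets.

**Reduction 1.** Suppose $n\ge2$ bodies $K_1,\dots,K_n\subset\mathbb R^{d_0}$ are admissible for $\Lambda$ and the assertion fails at $t$. Then for every $d\ge d_0$, every lattice in $\mathbb R^d$ and every $n'\ge n$ there are $n'$ admissible bodies for which the assertion fails at $t$.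

*Proof.* *Dimension.* Let $M\ge t$, $\hat K_i=K_i\times[0,M]^{d-d_0}$ and $\hat\Lambda=\Lambda\times\mathbb Z^{d-d_0}$. These bodies are $d$-dimensional, and a point of $(\hat K_i-\hat K_j)\cap\hat\Lambda$ would project to a point of $(K_i-K_j)\cap\Lambda$, so they are admissible. Let $\hat v_i=(v_i,w_i)\in\hat\Lambda$. By assumption there are $i\neq j$ such that $K_i+v_i-K_j-v_j$ contains a point of $t\Lambda$. The remaining factor of $\hat K_i+\hat v_i-\hat K_j-\hat v_j$ is the cube $[-M,M]^{d-d_0}+w_i-w_j$, whose sides have length $2M\ge t$, so it contains a point of $t\mathbb Z^{d-d_0}$. Together these give a point of $t\hat\Lambda$.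

*Number.* The images of the $K_i$ in the torus $\mathbb R^d/\Lambda$ are $n\ge2$ disjoint nonempty closed sets. The torus is connected, so they do not cover it. Their union is closed, so there is a small closed ball whose image in the torus is disjoint from it, and adding this ball keeps the family admissible. The assertion still fails, because suitable $v_i$ for the larger family would work for the smaller one. Repeat.

*Lattice.* Any lattice in $\mathbb R^d$ is the image of any other under an invertible linear map, and all the conditions are preserved by such maps. $\square$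

**Reduction 2.** Let $K_1,\dots,K_n$ be compact convex sets, possibly of lower dimension, with $(K_i-K_j)\cap\Lambda=\varnothing$ for $i\ne j$. For small $r>0$ the bodies $K_i+rB$ are admissible, and if the assertion fails at $t$ for the $K_i$ then it fails for the $K_i+rB$.

*Proof.* The compact set $K_i-K_j$ has positive distance from the closed set $\Lambda$, and $(K_i+rB)-(K_j+rB)=K_i-K_j+2rB$, so small $r$ works for all pairs at once. The sets $K_i+rB$ have interior points. Enlarging the sets can only make the assertion harder to satisfy. $\square$

## Pigeonhole modulo $p$ and crossing lines in $\mathbb R^3$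

We now prove Theorem 1. Let $t=p/q>1$, $\gcd(p,q)=1$, $q\ge2$ (so $p\ge3$), let $\Lambda=\mathbb Z^3$, $N=p^3+1$, and let $e_3$ be the third unit vector.

**Step 1: reduce to a statement without translations.** By Reductions 1 and 2 it suffices to find compact convex $K_1,\dots,K_N\subset\mathbb R^3$ for which the assertion fails at $t$ and which are disjoint modulo $\mathbb Z^3$. I claim that it is enough to have, for all $i<j$,
$$(K_i-K_j)\cap\mathbb Z^3=\varnothing,\qquad te_3\in K_i-K_j. \tag{2}$$
Indeed let $v_1,\dots,v_N\in\mathbb Z^3$. There are $p^3$ classes modulo $p\mathbb Z^3$, so there are $i<j$ and $w\in\mathbb Z^3$ with $v_i-v_j=pw=t(qw)$. Then $te_3+(v_i-v_j)=t(e_3+qw)$ lies in $K_i'-K_j'$ and in $t\mathbb Z^3$. So no choice of the $v_i$ works.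

**Step 2: why a stack over one point does not do it.** The requirement (2) asks each earlier body to lie about $t$ above each later one. The simplest attempt is a family of vertical segments over the same point, $K_j=\{(0,0)\}\times[h_j-s,h_j+s]$. Then $K_i-K_j$ is the segment over $(0,0)$ with third coordinates in $[h_i-h_j-2s,\,h_i-h_j+2s]$. It must contain no integer, so $4s<1$. It must contain $t$, so $t-\frac12<h_i-h_j<t+\frac12$ for $i<j$. But heights over one point add up: $h_1-h_4=(h_1-h_2)+(h_2-h_3)+(h_3-h_4)>3(t-\frac12)$, and with $h_1-h_4<t+\frac12$ this gives $t<1$. So already four bodies are impossible.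

The remedy is to compare different pairs over different points. Over the $(x,y)$-plane we let the bodies lie above lines, any two of which cross at one point. The pair $i,j$ can be compared only over its own crossing point, and over that point $K_i$ has height close to $t$ while $K_j$ has height close to $0$. For this to happen for all $i<j$ at once, we let line $i$ cross the $x$-axis at $b_i$, with $b_1\ll b_2\ll\cdots$, and make later lines so flat that line $i$ crosses all later lines near $x=b_i$. The height above line $j$ is $tx/b_j$: it equals $t$ at $x=b_j$ and is small at the much earlier abscissae $b_i$, $i<j$.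

**Step 3: the construction.** Put
$$R=9p,\quad b_j=R^j,\quad m_j=R^{-2j}\quad(1\le j\le N),\qquad \delta=\frac1{4b_N},\qquad s_0=\frac1{6q},$$
$$K_j=\Big\{\Big(\delta x,\ \delta m_j(x-b_j),\ \frac{tx}{b_j}+s\Big):0\le x\le b_N,\ |s|\le s_0\Big\}.$$
Each $K_j$ is an affine image of a rectangle, hence compact and convex.

**Step 4: crossing points and height differences.** Let $i<j$ and $k=j-i\ge1$. The lines $y=m_i(x-b_i)$ and $y=m_j(x-b_j)$ have different slopes and so meet at exactly one abscissa $x_{ij}$. Solving $m_i(x-b_i)=m_j(x-b_j)$ gives
$$x_{ij}=b_i-\frac{m_j}{m_i-m_j}(b_j-b_i)=b_i-\frac{b_i(R^k-1)}{R^{2k}-1}=b_i\Big(1-\frac1{R^k+1}\Big)=b_i\,\frac{R^k}{R^k+1}.$$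
In particular $0\le x_{ij}\le b_i\le b_N$. The heights of the two bodies' center lines over this crossing differ by
$$\alpha_{ij}=\frac{tx_{ij}}{b_i}-\frac{tx_{ij}}{b_j}=t\,\frac{R^k}{R^k+1}\big(1-R^{-k}\big)=t\,\frac{R^k-1}{R^k+1}=t-\frac{2t}{R^k+1}.$$
Since $\frac{2t}{R^k+1}\le\frac{2t}{R+1}<\frac{3t}R=\frac{3p}{q\cdot 9p}=\frac1{3q}$, we have
$$t-\frac1{3q}\le\alpha_{ij}\le t. \tag{3}$$
For instance, if $t=\frac32$ then $R=27$ and $\alpha_{12}=\frac32\cdot\frac{26}{28}=\frac{39}{28}\approx1.39$.

**Step 5: $te_3\in K_i-K_j$ for $i<j$.** Take the points of $K_i$ and $K_j$ with $x=x_{ij}$. Their first two coordinates agree, so $K_i-K_j$ contains $(0,0,\alpha_{ij}+s-s')$ for all $|s|,|s'|\le s_0$. Here $s-s'$ takes every value in $[-2s_0,2s_0]$, and $0\le t-\alpha_{ij}\le\frac1{3q}=2s_0$ by (3). So $te_3\in K_i-K_j$.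

**Step 6: $K_i-K_j$ has no integer point for $i<j$.** For points of the $K_j$, the first coordinate $\delta x$ lies in $[0,\frac14]$. The second lies in $[-\frac14,\frac14]$, because $|x-b_j|\le b_N$ and $m_j\le1$. So the first two coordinates of a point $z\in(K_i-K_j)\cap\mathbb Z^3$ are integers of absolute value at most $\frac12$, hence $0$. Since the first is $0$, the two points of $K_i$ and $K_j$ with difference $z$ have the same $x$. Since the second is $0$, this $x$ satisfies $m_i(x-b_i)=m_j(x-b_j)$, so $x=x_{ij}$. Therefore, by (3),
$$z_3\in[\alpha_{ij}-2s_0,\ \alpha_{ij}+2s_0]\subset\Big[t-\frac2{3q},\ t+\frac1{3q}\Big].$$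
But $t=p/q$ is not an integer, so its distance from $\mathbb Z$ is at least $\frac1q$. Hence $z_3\notin\mathbb Z$, a contradiction.

This proves (2) and with it Theorem 1. $\blacksquare$

## A tiling of the plane by rectangles with eight classes

The construction just given used one coordinate for height and two for the crossings. For Theorem 2 we use a different mechanism, in the plane and with eight bodies. The plan is as follows. We take open tiles $H_1,\dots,H_8$ which fill the torus $\mathbb R^2/\Lambda$ completely. If $t=1+\frac1q$ is close to $1$, then translates that are disjoint modulo $t\Lambda$ must be close to a tiling modulo $\Lambda$. If the tiling is rigid, they are close to the original one, and the small displacements lie in $\frac1q\Lambda$. Multiplying by $q$ turns non-overlap of neighbors into linear inequalities for vectors $a_i\in\Lambda$, and we choose the tiling so that these have no solution in the lattice.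

This section sets up the combinatorics. Write $X,Y$ for the coordinates and let
$$c=(8,4),\qquad g=(-1,-5),\qquad\Lambda=\mathbb Zc+\mathbb Zg\subset\mathbb Z^2,$$
of covolume $36$.

**Step 1: short vectors.** We have $|\alpha c+\beta g|^2=80\alpha^2-56\alpha\beta+26\beta^2$. For $\alpha=0\ne\beta$ this is at least $26$. For integers $\alpha\neq0$ and $\beta$, completing the square in $\beta$ shows it is at least $(80-\frac{28^2}{26})\alpha^2>49$. So every nonzero vector of $\Lambda$ has length at least $\sqrt{26}>5$.

**Step 2: the tiles.** For $k\in\mathbb Z$ let
$$A_k=[2k,2k+3]\times[k,k+1],\qquad B_k=[2k+3,2k+5]\times[k-2,k+1].$$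
Then $A_{k+4}=A_k+c$ and $B_{k+4}=B_k+c$. The tiles are all $A_k+mg$ and $B_k+mg$ with $k,m\in\mathbb Z$. This collection is $\Lambda$-periodic with eight classes modulo $\Lambda$, represented by $A_0,\dots,A_3,B_0,\dots,B_3$. To see that it tiles the plane, look at the row $j\le Y\le j+1$. The $A_k$ and $B_k$ present there are, from left to right,
$$A_j,\quad B_j,\quad B_{j+1},\quad B_{j+2}\qquad\text{on}\qquad[2j,2j+3],\ [2j+3,2j+5],\ [2j+5,2j+7],\ [2j+7,2j+9].$$
Together they occupy $[2j,2j+9]$. The translates by $mg=(-m,-5m)$ come from row $j+5m$ and occupy $[2(j+5m)-m,\,2(j+5m)-m+9]=[2j+9m,2j+9m+9]$. As $m$ varies, these intervals fill the row without overlap.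

**Step 3: comparing consecutive rows.** We list what lies below and above the line $Y=k+1$ over the period $2k\le X\le2k+9$. Just left of $X=2k$ in row $k$ lies $B_{k-3}-g=[2k-2,2k]\times[k,k+3]$, and in row $k+1$ the interval $[2k,2k+2]$ is occupied by $B_{k-2}-g=[2k,2k+2]\times[k+1,k+4]$. So:

| interval of $X$ | below | above |
|---|---|---|
| $[2k,2k+2]$ | $A_k$ | $B_{k-2}-g$ |
| $[2k+2,2k+3]$ | $A_k$ | $A_{k+1}$ |
| $[2k+3,2k+5]$ | $B_k$ | $A_{k+1}$ |
| $[2k+5,2k+7]$ | $B_{k+1}$ | $B_{k+1}$ |
| $[2k+7,2k+9]$ | $B_{k+2}$ | $B_{k+2}$ |

At $X=2k$ the tile on the left, $B_{k-3}-g$, crosses the line. Hence the vertices of the tiling (the points where at least three tiles meet) are the translates under $\mathbb Zg$ of the following points, and exactly three tiles meet at each: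

* $V^1_k=(2k+3,k+1)$, where $A_k,\ B_k,\ A_{k+1}$ meet;
* $V^2_k=(2k+2,k+1)$, where $A_k,\ A_{k+1},\ B_{k-2}-g$ meet;
* $V^3_k=(2k,k+1)$, where $A_k,\ B_{k-3}-g,\ B_{k-2}-g$ meet;
* $V^4_k=(2k+3,k)$, where $A_k,\ B_{k-1},\ B_k$ meet.

(The point $V^4_{k+1}=(2k+5,k+1)$ is the one on the line $Y=k+1$. The point $(2k+7,k+1)$ is not a vertex, since only $B_{k+1}$ and $B_{k+2}$ touch it.) On the line $Y=k+1$ the vertices have $X\in\{2k,2k+2,2k+3,2k+5\}+9\mathbb Z$, and different triples (type, $k$, multiple of $g$) give different points. Since adding $c$ raises $k$ by $4$, there are $16$ vertex classes modulo $\Lambda$, indexed by the type and by $k$ mod $4$.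

**Step 4: the edges.** The table gives the horizontal edges. The vertical ones come from the neighbors in a row: $B_{j-3}-g$ and $A_j$ at $X=2j$; $A_j$ and $B_j$ at $X=2j+3$; then $B_j,B_{j+1}$ and $B_{j+1},B_{j+2}$. The tiles $B_{k-1}$ and $B_k$ are neighbors in the two rows $k-2\le Y\le k$, and the point $(2k+3,k-1)$ between these rows is not a vertex, so their common edge has length $2$. Up to $\mathbb Zg$, the edges are as follows, where the first tile is below, respectively left of, the second.

| edge | first tile | second tile | endpoints | direction, length |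
|---|---|---|---|---|
| $E^1_k$ | $A_k$ | $A_{k+1}$ | $V^2_k,\ V^1_k$ | horizontal, $1$ |
| $E^2_k$ | $A_k$ | $B_k$ | $V^4_k,\ V^1_k$ | vertical, $1$ |
| $E^3_k$ | $B_k$ | $A_{k+1}$ | $V^1_k,\ V^4_{k+1}$ | horizontal, $2$ |
| $E^4_k$ | $B_{k-1}$ | $B_k$ | $V^3_{k+2}+g,\ V^4_k$ | vertical, $2$ |
| $E^5_k$ | $A_k$ | $B_{k-2}-g$ | $V^3_k,\ V^2_k$ | horizontal, $2$ |
| $E^6_k$ | $B_{k-3}-g$ | $A_k$ | $V^2_{k-1},\ V^3_k$ | vertical, $1$ |

For example $V^3_{k+2}+g=(2k+4-1,k+3-5)=(2k+3,k-2)$ is the lower end of $E^4_k$. Modulo $\Lambda$ there are $24$ edge classes ($k$ mod $4$). The two tiles at an edge always belong to different classes modulo $\Lambda$. Each edge has endpoints of two different types, hence of two different classes. Distinct edge classes have distinct pairs of endpoint classes: the pair of types determines the edge type except for $\{V^1,V^4\}$, where the index of $V^4$ minus that of $V^1$ is $0$ for $E^2$ and $1$ for $E^3$, and for $\{V^2,V^3\}$, where the index of $V^3$ minus that of $V^2$ is $0$ for $E^5$ and $1$ for $E^6$.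

**Step 5: six vertices on each tile.** From the positions of the vertices on each line $Y=\text{const}$ we read off the vertices on the boundary of each tile:

* on $A_k$: the corners $V^2_{k-1},V^4_k,V^1_k,V^3_k$ (bottom left, bottom right, top right, top left), the point $V^1_{k-1}=(2k+1,k)$ inside the bottom side, and $V^2_k=(2k+2,k+1)$ inside the top side;
* on $B_k$: the corners $V^3_{k+2}+g$, $V^2_{k+2}+g$, $V^4_{k+1}$, $V^1_k$ (same order), the point $V^4_k=(2k+3,k)$ inside the left side, and $V^3_{k+3}+g=(2k+5,k-1)$ inside the right side.

## Strictly convex hexagons with pairwise non-parallel edges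

Rectangles are not rigid enough. To see the danger in a small case, take the lattice $2\mathbb Z\times\mathbb Z$ and the two open unit squares $(0,1)^2$ and $(1,2)\times(0,1)$. The second one may be translated by $(0,s)$ for any real $s$, and the two stay disjoint modulo the lattice, because whole columns slide along each other. To prevent sliding we perturb the tiles so that no two edge classes are parallel.

**Step 1: moving vertices moves the tiling.** Let $u\in\mathbb R^{32}$ prescribe a displacement for each of the $16$ vertex classes, applied $\Lambda$-periodically. Cut each $A_k$ along the segment from $V^1_{k-1}$ to $V^2_k$ and each $B_k$ along the segment from $V^4_k$ to $V^3_{k+3}+g$. This gives two trapezoids per tile. Cut each by a diagonal, and do all this $\Lambda$-periodically. We get a triangulation of the plane whose vertices are exactly the vertices of the tiling, and in which every edge of the tiling is a side of triangles. Let $\Psi$ be the displacement extended affinely over each triangle. It is continuous and $\Lambda$-periodic, and its Lipschitz constant is the maximum of the norms of finitely many linear parts,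 which tends to $0$ as $u\to0$.

If the Lipschitz constant is $L<1$, then $\mathrm{id}+\Psi$ is a homeomorphism of $\mathbb R^2$. It is injective with continuous inverse on its image because $|x+\Psi(x)-y-\Psi(y)|\ge(1-L)|x-y|$. It is surjective because for each $z$ the contraction $x\mapsto z-\Psi(x)$ has a fixed point. So the images of the tiles again form a $\Lambda$-periodic tiling with the same combinatorics. The image of each tile is a simple polygon through its six moved vertices, with straight edges between consecutive ones.

**Step 2: a displacement that makes all tiles strictly convex.** Let $\tau>0$ be small and move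
$$V^1:\ (0,-\tau),\qquad V^2:\ (0,\tau),\qquad V^3:\ (\tau,0),\qquad V^4:\ (-\tau,0).$$
A simple polygon with all interior angles less than $\pi$ is convex, so it suffices to check angles. The interior angle at a moved vertex is the sum of the angles of the image triangles there, so it is close to its old value. At the corners of the rectangles it is close to $\frac\pi2$. At the vertex inside a side it is close to $\pi$, and it is less than $\pi$ exactly if that vertex lies strictly on the outer side of the line through its two neighbors, which are the moved corners on that side. We check the four sides.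

* Bottom of $A_k$: the inner vertex $V^1_{k-1}$ moves to height $k-\tau$; the corners $V^2_{k-1}$, $V^4_k$ have heights $k+\tau$, $k$.
* Top of $A_k$: $V^2_k$ moves to height $k+1+\tau$; the corners $V^3_k$, $V^1_k$ have heights $k+1$, $k+1-\tau$.
* Left side of $B_k$: $V^4_k$ moves to $X=2k+3-\tau$; the corners $V^3_{k+2}+g$, $V^1_k$ have $X=2k+3+\tau$, $2k+3$.
* Right side of $B_k$: $V^3_{k+3}+g$ moves to $X=2k+5+\tau$; the corners $V^2_{k+2}+g$, $V^4_{k+1}$ have $X=2k+5$, $2k+5-\tau$.

In each case the inner vertex moved strictly outward past both corners. So for small $\tau$ all tiles become strictly convex hexagons.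

**Step 3: an open set of good displacements.** Let $\kappa=10^{-4}$, and let $\nu_e=(0,1)$ for edges of types $E^1,E^3,E^5$ and $\nu_e=(1,0)$ for types $E^2,E^4,E^6$. Let $U\subset\mathbb R^{32}$ be the set of displacements such that $\Psi$ has Lipschitz constant less than $1$, all interior angles are less than $\pi$, all edge lengths lie in $(\frac12,\frac52)$, and the unit normal $n_e$ of every edge, oriented from its first to its second tile, satisfies $|n_e-\nu_e|<\kappa$. These are finitely many open conditions, so $U$ is open. The displacement of Step 2 with small $\tau$ satisfies all of them, since the original lengths are $1$ and $2$ and the original normals are $\nu_e$. So $U\ne\varnothing$.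

**Step 4: making edges non-parallel.** For two distinct edge classes $e,f$, parallelism of their directions is the vanishing of a determinant, which is a polynomial in $u$. This polynomial is not identically zero. The endpoint classes of $e$ and of $f$ form two different sets of two elements, so $e$ has an endpoint class that is not an endpoint class of $f$. Start with $u=0$, where the direction vector of $f$ is nonzero. Moving that one class changes the direction vector of $e$ arbitrarily, because its other endpoint belongs to a different class, and it leaves $f$ alone. So non-parallel positions exist. The product of these finitely many nonzero polynomials is a nonzero polynomial and cannot vanish on the whole open set $U$. We **fix** a displacement in $U$ for which the $24$ edge classes have pairwise non-parallel directions.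

**Notation and facts used from now on.** $A_k$, $B_k$ now denote the *interiors of the perturbed hexagons*, and $H_1,\dots,H_8$ are $A_0,\dots,A_3,B_0,\dots,B_3$. "Tile" means a set $H_i+\lambda$ with $\lambda\in\Lambda$. We have the following.

* (F1) The tiles are pairwise disjoint open convex hexagons whose closures cover the plane, so $\sum_i|H_i|=36$.
* (F2) Each edge is a whole side of both tiles it belongs to. Each edge class $e$ is represented by a common side of some $H_i$ and $H_j+\lambda_e$, with $i\ne j$ and $\lambda_e\in\Lambda$, and with $n_e$ pointing from $H_i$ to $H_j+\lambda_e$. Thus $e$ provides a side of $H_i$ with outer normal $n_e$ and a side of $H_j$, namely that edge shifted by $-\lambda_e$, with outer normal $-n_e$. The $48$ sides of $H_1,\dots,H_8$ arise in this way, each once.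
* (F3) The $48$ vectors $\pm n_e$ are distinct.
* (F4) The edge lengths satisfy $\frac12<\ell_e<\frac52$.
* (F5) $|n_e-\nu_e|\le\kappa=10^{-4}$.

## Rigidity of the hexagon packing

**Lemma 1.** If $x_1,\dots,x_8\in\mathbb R^2$ are such that $(H_i+x_i)\cap(H_j+x_j+\lambda)=\varnothing$ for all $i\ne j$ and $\lambda\in\Lambda$, then $x_i-x_j\in\Lambda$ for all $i,j$.

*Proof.* **Step 1: the packing covers.** The sets $H_i+x_i+\lambda$ are pairwise disjoint, for equal $i$ too, by (F1). Call them the tiles of the packing. Their union is $\Lambda$-periodic, and its area per period is $\sum|H_i|=36$, the covolume. So its complement has measure zero. The union of the closures is closed, by local finiteness, and its complement is an open set of measure zero, hence empty. So the closures cover $\mathbb R^2$.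

**Step 2: what lies across a side.** Let $s$ be a side of $T=H_i+x_i$, of edge class $e$ and with outer normal $n\in\{n_e,-n_e\}$. Let $y$ be in the relative interior of $s$ and not a vertex of any tile of the packing. This excludes only finitely many points of $s$. Approach $y$ by points outside $\overline T$. Each lies in the closure of a tile other than $T$, and by local finiteness one such tile $T'\ne T$ satisfies $y\in\overline{T'}$. We have $y\notin T'$, since otherwise the open set $T'$ would meet $T$, because $y\in\partial T$. As $y$ is not a vertex of $T'$, it lies in the relative interior of a side of $T'$. Near $y$, both $T$ and $T'$ are open half-discs centered at $y$. They are disjoint, so they are the two halves of one disc. So this side of $T'$ lies on the line of $s$ and has outer normal $-n$. By (F2) and (F3), exactly one side among the sides of $H_1,\dots,H_8$ has outer normal $-n$: it belongs to the class $H_j$ that lies across $e$ from $H_i$ in the fixed tiling, and it is the side of class $e$. Hence $T'=H_j+x_j+\lambda$ for some $\lambda\in\Lambda$, and the side in question has length $|s|$.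

**Step 3: only one tile lies across $s$.** Suppose different points $y$ give different tiles $T'$ and $T''$. They differ by a nonzero $\lambda'\in\Lambda$. Their sides of class $e$ both lie on the line of $s$, so $\lambda'$ is parallel to $s$. Both sides have length $|s|$ and meet $s$, so their positions along the line differ by at most $2|s|$. Hence $|\lambda'|\le2|s|<5$ by (F4), contradicting that nonzero vectors of $\Lambda$ are longer than $5$. So a single tile $T'=H_j+x_j+\lambda$ has a closed side that contains all but finitely many points of $s$. This side contains $s$, and as it has the same length it equals $s$.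

**Step 4: comparison with the fixed tiling.** Suppose $n=n_e$, so $T$ is on the first side of $e$. Let $\sigma$ be the common side of $H_i$ and $H_j+\lambda_e$. Then $s=\sigma+x_i$, and the side of $T'$ is $(\sigma-\lambda_e)+x_j+\lambda$. Equality gives $x_i=x_j+\lambda-\lambda_e$, so $x_i-x_j\in\Lambda$. If $n=-n_e$, the roles of $i$ and $j$ are exchanged and the conclusion is the same. So $x_i-x_j\in\Lambda$ whenever the classes $i$ and $j$ are adjacent. Any two classes are joined by a chain of adjacent ones, since $A_k$ is adjacent to $A_{k+1}$ and to $B_k$. The lemma follows. $\square$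

## Dilations close to $1$ and a system of inequalities over $\Lambda$

**Lemma 2.** Suppose that for infinitely many $q$ there are $v_1,\dots,v_8\in\Lambda$ with $(H_i+v_i)\cap(H_j+v_j+t\lambda)=\varnothing$ for all $i\ne j$, $\lambda\in\Lambda$, where $t=1+\frac1q$. Then there are $a_1,\dots,a_8\in\Lambda$ with
$$n_e\cdot(a_j+\lambda_e-a_i)\ge0\qquad\text{for all }24\text{ edge classes }e, \tag{4}$$
where $i,j,\lambda_e$ belong to $e$ as in (F2).

*Proof.* **Step 1: normalize and pass to a limit.** For each such $q$, reduce $v_i-v_1$ modulo $t\Lambda$: choose $\mu_i\in\Lambda$, with $\mu_1=0$, such that $w_i=v_i-v_1-t\mu_i$ is bounded uniformly in $q$. Then $w_1=0$. Since $H_i+w_i$ differs from $H_i+v_i-v_1$ by an element of $t\Lambda$, the hypothesis gives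
$$(H_i+w_i)\cap(H_j+w_j+t\lambda)=\varnothing\qquad(i\ne j,\ \lambda\in\Lambda). \tag{5}$$
Pass to a subsequence with $w_i\to x_i$ for all $i$, so $x_1=0$. If $(H_i+x_i)\cap(H_j+x_j+\lambda)\ne\varnothing$ for some $i\ne j$ and $\lambda$, then, the sets being open and $w_i\to x_i$, $w_j\to x_j$, $t\lambda\to\lambda$, (5) would fail for large $q$. So Lemma 1 applies and gives $x_i=x_i-x_1\in\Lambda$. Replace $\mu_i$ by $\mu_i+x_i$. This replaces $w_i$ by $w_i-tx_i$, keeps (5) and $w_1=0$, and now $w_i\to0$.

**Step 2: the displacements are quantized.** We have $w_i=(v_i-v_1-\mu_i)-\frac1q\mu_i\in\frac1q\Lambda$. Write $w_i=\frac1qa_i$ with $a_i\in\Lambda$.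

**Step 3: neighbors may not move into each other.** Let $e$ be an edge class. By (5) with $\lambda=\lambda_e$ and $t\lambda_e=\lambda_e+\frac1q\lambda_e$, the sets $H_i+\frac{a_i}q$ and $(H_j+\lambda_e)+\frac{a_j+\lambda_e}q$ are disjoint. Put $r=\frac1q(a_j+\lambda_e-a_i)=w_j-w_i+\frac1q\lambda_e$, which tends to $0$. Then $H_i\cap(H_j+\lambda_e+r)=\varnothing$. Let $m$ be the midpoint of the edge, and let $\eta>0$ be such that the open half-discs of radius $\eta$ about $m$ on the two sides of the edge lie in $H_i$ and in $H_j+\lambda_e$ respectively. Suppose $n_e\cdot r<0$ and $|r|<\eta$. Then $y=m+\frac r2$ lies on the side of $H_i$, so $y\in H_i$, and $y-r=m-\frac r2\in H_j+\lambda_e$. So $y\in H_i\cap(H_j+\lambda_e+r)$, a contradiction. Hence for large $q$ in the subsequence $n_e\cdot r\ge0$ for all $24$ classes, and multiplication by $q$ gives (4). $\square$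

**Remark.** The system (4) is easily solved in real vectors: take any points $a_i\in H_i$. Then $a_i$ and $a_j+\lambda_e$ lie strictly on the two sides of the line through the edge, so $n_e\cdot(a_j+\lambda_e-a_i)>0$. This is the shrinking approach again, which for $t=1+\frac1q$ wanted lattice points inside the bodies. What has to be shown is that (4) has no solution with $a_i\in\Lambda$, and the argument must use integrality.

## The inequalities have no solution in $\Lambda$

Suppose $a_1,\dots,a_8\in\Lambda$ satisfy (4). Extend them to all tiles by $a(H_i+\lambda)=a_i+\lambda$. For an edge with first tile $T$ and second tile $T'$ put $r_e=a(T')-a(T)\in\Lambda$. This depends only on the class of the edge, equals $a_j+\lambda_e-a_i$, and satisfies $n_e\cdot r_e\ge0$. Let $\rho=\max_e|r_e|$.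

The edges are nearly horizontal and vertical, so (4) nearly says that certain integer coordinates are nonnegative. To turn "nearly" into "exactly" we need an a priori bound for $\rho$.

**Step 1: an identity from areas bounds the normal components.** For a polygon, $\sum\ell\,n_{\rm out}=0$ over its sides. Sorting the following sum by tiles and using (F2),
$$\sum_e\ell_en_e\cdot(a_j-a_i)=-\sum_{i=1}^8a_i\cdot\sum_{\text{sides of }H_i}\ell\,n_{\rm out}=0 .$$
On the other hand, by the divergence theorem $\oint_{\partial H_i}y\cdot n_{\rm out}\,ds=2|H_i|$. Sum this over $i$. The total is $2\cdot36=72$. The two sides provided by $e$ contribute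
$$\int_en_e\cdot y\,ds+\int_e(-n_e)\cdot(y-\lambda_e)\,ds=\ell_e\,n_e\cdot\lambda_e .$$
So $\sum_e\ell_en_e\cdot\lambda_e=72$. Adding the two identities,
$$\sum_e\ell_e\,n_e\cdot r_e=72 .$$
All terms are nonnegative and $\ell_e>\frac12$, so $0\le n_e\cdot r_e\le144$ for every $e$. With (F5) and $|r_e|\le\rho$ this gives
$$-\kappa\rho\le\nu_e\cdot r_e\le144+\kappa\rho. \tag{6}$$

**Step 2: a bound for $\rho$.** The inequality (6) controls one coordinate of each $r_e$. The other coordinate comes from going around vertices. Write $r^m_k$ for $r_e$ with $e=E^m_k$. From the tiles meeting at $V^1_k$, $V^4_k$ and $V^2_k$,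
$$r^1_k=r^2_k+r^3_k,\qquad r^4_k=r^3_{k-1}+r^2_k,\qquad r^1_k=r^5_k+r^6_{k+1}.$$
For instance, the first is $a(A_{k+1})-a(A_k)=\big(a(B_k)-a(A_k)\big)+\big(a(A_{k+1})-a(B_k)\big)$. In the third, the intermediate tile is $B_{k-2}-g$. By (6), the numbers $Y(r^1),Y(r^3),Y(r^5)$ and $X(r^2),X(r^4),X(r^6)$ all lie in $[-\kappa\rho,144+\kappa\rho]$. Hence each has absolute value at most $144+\kappa\rho$, and the difference of any two of them has absolute value at most $144+2\kappa\rho$. Therefore
$$|X(r^2_k)|\le144+\kappa\rho,\qquad|Y(r^2_k)|=|Y(r^1_k)-Y(r^3_k)|\le144+2\kappa\rho,$$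
$$|Y(r^3_{k-1})|\le144+\kappa\rho,\qquad|X(r^3_{k-1})|=|X(r^4_k)-X(r^2_k)|\le144+2\kappa\rho,$$
$$|X(r^6_{k+1})|\le144+\kappa\rho,\qquad|Y(r^6_{k+1})|=|Y(r^1_k)-Y(r^5_k)|\le144+2\kappa\rho.$$
So $|r^2|,|r^3|,|r^6|\le288+3\kappa\rho$ for all indices. Using the three relations again, $|r^1|,|r^4|\le576+6\kappa\rho$, and $|r^5|\le|r^1|+|r^6|\le864+9\kappa\rho$. Thus $\rho\le864+9\kappa\rho=864+0.0009\,\rho$, which gives $\rho<900$ and $\kappa\rho<1$.

**Step 3: exact inequalities.** The coordinates $X,Y$ take integer values on $\Lambda\subset\mathbb Z^2$. So $\nu_e\cdot r_e$ is an integer, and by (6) it is greater than $-1$. Hence $\nu_e\cdot r_e\ge0$ for every $e$. Write $\alpha_k=a(A_k)$ and $\beta_k=a(B_k)$, so $\alpha_{k+4}=\alpha_k+c$ and $a(B_k-g)=\beta_k-g$. The edges $E^1_k$, $E^2_k$ and $E^6_{k+3}$ (the last with first tile $B_k-g$ and second tile $A_{k+3}$) give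
$$Y(\alpha_{k+1}-\alpha_k)\ge0,\qquad X(\beta_k-\alpha_k)\ge0,\qquad X(\alpha_{k+3}-\beta_k+g)\ge0. \tag{7}$$

**Step 4: every three steps along the chain $A_k$ cost at least one $c$.** Let $d_k=\alpha_{k+3}-\alpha_k\in\Lambda$. Adding the last two inequalities in (7), $X(d_k)\ge-X(g)=1$. Adding three inequalities of the first kind, $Y(d_k)\ge0$. Moreover $Y(c)-Y(d_k)=Y(\alpha_{k+4}-\alpha_k)-Y(\alpha_{k+3}-\alpha_k)=Y(\alpha_{k+4}-\alpha_{k+3})\ge0$, so $Y(d_k)\le4$. Write $d_k=xc+zg$ with $x,z\in\mathbb Z$. Then
$$8x-z\ge1,\qquad0\le4x-5z\le4 .$$
If $x\le0$, then $z\le8x-1$ gives $4x-5z\ge4x-40x+5=5-36x\ge5$, a contradiction. So the $c$-coefficient $x$ of every $d_k$ is at least $1$.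

**Step 5: the contradiction.** We have $d_0+d_3+d_6+d_9=\alpha_{12}-\alpha_0=3c$. The $c$-coefficients on the left are four integers, each at least $1$, and their sum is $3$. This is impossible. Hence (4) has no solution in $\Lambda$.

For comparison, the real choice $\alpha_k=(2k,k)$ has $d_k=(6,3)=\frac34c$, and four times $\frac34$ is $3$. It is integrality of $x$ that raises $\frac34$ to $1$.

## From open hexagons to convex bodies in the plane

We complete the proof of Theorem 2. By Reduction 1 it suffices to find, for every large $q$, eight admissible bodies in $\mathbb R^2$ for the lattice $\Lambda=\mathbb Zc+\mathbb Zg$ for which the assertion fails at $t=1+\frac1q$.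

**Step 1: the open tiles fail for all large $q$.** Since (4) has no solution in $\Lambda$, the hypothesis of Lemma 2 is false. So there is $q_0$ such that for each $q\ge q_0$ and $t=1+\frac1q$, no $v_1,\dots,v_8\in\Lambda$ satisfy $(H_i+v_i)\cap(H_j+v_j+t\lambda)=\varnothing$ for all $i\ne j$ and $\lambda\in\Lambda$.

**Step 2: compact bodies inside the tiles.** The $H_i$ are open, so they are not convex bodies, and their closures touch. Fix $q\ge q_0$, choose $o_i\in H_i$, and for $m\ge2$ let
$$K_i^{(m)}=o_i+\big(1-\tfrac1m\big)\big(\overline{H_i}-o_i\big)\subset H_i .$$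
These are $2$-dimensional convex bodies. They increase with $m$, and their union over $m$ is $H_i$. For each $m$ they are admissible, because $H_i\cap(H_j+\lambda)=\varnothing$ for $i\ne j$ and $\lambda\in\Lambda$.

**Step 3: failure for some $m$.** Suppose that for every $m$ the assertion at $t$ holds for $K_1^{(m)},\dots,K_8^{(m)}$, with vectors $v_i^{(m)}\in\Lambda$. Since $(q+1)\Lambda=t\,q\Lambda\subset t\Lambda$, only the classes of the $v_i^{(m)}$ modulo $(q+1)\Lambda$ matter, and there are finitely many of these. So one choice $(v_i)$ works for infinitely many $m$. If a point belonged to both $H_i+v_i$ and $H_j+v_j+t\lambda$ with $i\ne j$, it would belong to both $K_i^{(m)}+v_i$ and $K_j^{(m)}+v_j+t\lambda$ for all large $m$, which is excluded. So this choice satisfies $(H_i+v_i)\cap(H_j+v_j+t\lambda)=\varnothing$ for all $i\ne j$ and $\lambda\in\Lambda$, contradicting Step 1. Hence for some $m$ the eight admissible bodies $K_i^{(m)}$ make the assertion fail at $t=1+\frac1q$.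

Reduction 1 carries this to every $d\ge2$, every lattice and every $n\ge8$, with the same $q_0$. This proves Theorem 2. $\blacksquare$
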